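# Projectively unique order polytopes: crowns, Boolean lattices, and 3-antichains

## 1. Posets and their order polytopes

Throughout, $\mathcal P$ is a finite poset with $N=|\mathcal P|\ge 1$ elements.

**Definition (covers, Hasse graph).** We write $p\lessdot q$, and say $q$ covers $p$, if $p<q$ and nothing lies strictly between. Let $\hat{\mathcal P}=\mathcal P\cup\{\hat 0,\hat 1\}$ with a new minimum $\hat 0$ and a new maximum $\hat 1$. Let $E$ be the set of cover pairs $e=(p,q)$, $p\lessdot q$, of $\hat{\mathcal P}$; we often write $pq$ for $(p,q)$. The graph $G=(\hat{\mathcal P},E)$ is the *Hasse graph*. For $K\subseteq\hat{\mathcal P}$ let $E(K)$ be the set of covers with both ends in $K$. We call $K$ *connected* if the graph $(K,E(K))$ is connected, and *convex* if $k\le p\le k'$ with $k,k'\in K$ implies $p\in K$.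

*Example.* If $\mathcal P=\{a,b\}$ is an antichain, then $E=\{\hat 0a,\hat 0b,a\hat 1,b\hat 1\}$ and $G$ is a 4-cycle. The set $\{\hat 0,a,\hat 1\}$ is not convex, since $b$ is missing.

We use intervals $[u,v]$, $(u,v)$, $[u,v)$, $(u,v]$ of $\hat{\mathcal P}$ with the obvious meaning. They are all convex.

**Definition (order polytope).**
$$\mathcal O(\mathcal P)=\{x\in\mathbb R^{\mathcal P}:0\le x_p\le 1\text{ for all }p,\ x_p\le x_q\text{ whenever }p\le q\}.$$

*Example.* For an $N$-chain this is $0\le x_1\le\dots\le x_N\le 1$, a simplex. For an $N$-antichain it is the cube $[0,1]^N$.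

**Definition (filter).** A *filter* is an up-set $F$ of $\hat{\mathcal P}$ with $\hat 1\in F$ and $\hat 0\notin F$. Its cut is $\delta(F)=\{(p,q)\in E:p\notin F,\ q\in F\}$.

Filters of $\hat{\mathcal P}$ are the same as up-sets of $\mathcal P$ (delete $\hat 1$). We recall the following facts (Stanley, *Two poset polytopes*, Discrete Comput. Geom. 1 (1986)). With the conventions $x_{\hat 0}=0$, $x_{\hat 1}=1$:

- $\dim\mathcal O(\mathcal P)=N$;
- the vertices are the indicator vectors $v_F$ of the filters;
- the facets correspond bijectively to the covers $e=(p,q)\in E$, the facet of $e$ being given by $y_e:=x_q-x_p\ge 0$.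

Consequently
$$y_e(v_F)=1\ \text{ if } e\in\delta(F),\qquad y_e(v_F)=0\ \text{ otherwise.}\tag{1}$$

*Example.* For the 2-antichain, the four covers give $x_a\ge0$, $x_b\ge 0$, $1-x_a\ge 0$, $1-x_b\ge 0$, the four sides of a square. The filter $\{a,\hat 1\}$ has cut $\{\hat 0a,b\hat 1\}$; its vertex $(1,0)$ lies on the two other sides.

**Definition (antichain, ranked).** A *3-antichain* is a set of three pairwise incomparable elements. The poset $\mathcal P$ is *ranked* if there is $\rho:\mathcal P\to\mathbb Z_{\ge 0}$ with $\rho(p)=0$ for $p$ minimal and $\rho(q)=\rho(p)+1$ whenever $q$ covers $p$.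

*Example.* The *6-element crown* is $\{a_1,a_2,a_3,b_1,b_2,b_3\}$ with $a_i<b_j$ if and only if $i\ne j$. It is ranked, with $\rho(a_i)=0$ and $\rho(b_j)=1$, and $\{a_1,a_2,a_3\}$ is a 3-antichain. It is the Boolean lattice $B_3$ without top and bottom (singletons and pairs in a 3-element set). It has $3+6+3=12$ covers in $\hat{\mathcal P}$. Its up-sets correspond to its antichains (take minimal elements): $1$ empty, $6$ singletons, $9$ pairs ($a_ia_j$, $b_ib_j$, $a_ib_i$), $2$ triples. So its order polytope has dimension 6, 12 facets and 18 vertices. In contrast, $s<t<u<z$ together with $s<w<z$ is not ranked: $z$ covers $u$ and $w$, whose ranks would be $2$ and $1$.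

**Definition (ordinal sum, series-parallel).** The ordinal sum $\mathcal P\oplus\mathcal Q$ is the disjoint union with every element of $\mathcal P$ placed below every element of $\mathcal Q$. A poset is *series-parallel* if it arises from one-element posets by ordinal sums and disjoint unions. A poset is *connected* or *disconnected* according to its own Hasse graph (without $\hat 0,\hat 1$).

*Example.* The poset $a,b,c<g$ is the ordinal sum of a 3-antichain and a point, hence series-parallel. The crown is connected and not an ordinal sum of two nonempty posets. Indeed, the lower summand would contain a minimal element, say $a_1$; as $b_1$ and $a_1$ are incomparable, and so are any two $a$'s and any two $b$'s, all elements would have to be in that same summand.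

**Definition (graded, order complex).** $\hat{\mathcal P}$ is *graded of rank $r$* if all its maximal chains have $r$ edges. Then all saturated chains from $u$ to $v$ have the same number $\ell(u,v)$ of edges, the *length* of $[u,v]$. The *order complex* $\Delta(u,v)$ is the simplicial complex of chains in the open interval $(u,v)$. The condition $H^1(\Delta(u,v);\mathbb R)=0$ says: every real function $c$ on pairs $w<w'$ of $(u,v)$ with $c(w,w')+c(w',w'')=c(w,w'')$ for all $w<w'<w''$ has the form $c(w,w')=\beta(w')-\beta(w)$.

*Example.* In $B_3$ the open interval $(\hat 0,\hat 1)$ is the crown, its Hasse graph is a hexagon, and $\Delta(\hat0,\hat1)$ is that hexagon, so $H^1=\mathbb R$. In $B_4$ the complex $\Delta(\hat 0,\hat 1)$ is the barycentric subdivision of the boundary of a tetrahedron, a 2-sphere, so $H^1=0$.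

## 2. Projective equivalence and homogenization

We may take polytopes full-dimensional in $\mathbb R^N$.

**Definition (projectively equivalent, projectively unique).** Polytopes $Q,R$ are *projectively equivalent* if some projective transformation $x\mapsto (Ax+b)/(\langle c,x\rangle+\gamma)$, with denominator positive on $Q$, maps $Q$ onto $R$. A polytope is *projectively unique* if any two polytopes with its face lattice are projectively equivalent.

Write $C(Q)=\mathrm{cone}(Q\times\{1\})\subset\mathbb R^{N+1}$. A linear isomorphism $T$ with $T(C(Q))=C(R)$ has $T(x,1)=(Ax+b,\langle c,x\rangle+\gamma)$, with last coordinate positive on $Q$. Conversely, such $A,b,c,\gamma$ give such a $T$. So $Q$ and $R$ are projectively equivalent if and only if some linear isomorphism of $\mathbb R^{N+1}$ maps $C(Q)$ onto $C(R)$. We work with cones from now on; a vertex of $Q$ is also read as the vector $(v,1)$ in $C(Q)$, and the forms $y_e$ are made linear on $\mathbb R^{N+1}$ by setting $x_{\hat 1}=t$, the last coordinate.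

*Example (simplex).* If $Q,R$ are $N$-simplices, the $N+1$ vertex vectors of each form a basis of $\mathbb R^{N+1}$, and a linear map takes one basis to the other. Simplices are projectively unique.

*Example (quadrilateral).* Let $v_1,v_2,v_3,v_4\in\mathbb R^3$ be the vertex vectors in cyclic order. The diagonals cross, so $\alpha_1v_1+\alpha_3v_3=\alpha_2v_2+\alpha_4v_4$ with all $\alpha_i>0$. After rescaling the vectors along their rays, $v_1+v_3=v_2+v_4$. The vectors $v_1,v_2,v_3$ form a basis and $v_4=v_1+v_3-v_2$, so any two quadrilaterals are projectively equivalent.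

*Example (3-cube).* Compare $[0,1]^3$ with the prism over a trapezoid
$$\Pi=\{0\le x\le 1+z,\ 0\le y\le 1,\ 0\le z\le 1\}.$$
A prism over a quadrilateral has the face lattice of the 3-cube. In the cube, the four facet forms of any two pairs of opposite facets are dependent: $x+(t-x)=y+(t-y)$. A linear isomorphism of cones carries facet forms to positive multiples of facet forms, and opposite facets to opposite facets, so this property is projectively invariant. In $\Pi$ the forms $x,\ t+z-x,\ y,\ t-y$ are independent, since $z$ occurs only in the second, and $x$, $y$, $t-y$ are independent. So the 3-cube is not projectively unique.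

## 3. The 3-antichain conjecture and four theorems

The examples give $\mathcal O(\text{chain})$ and $\mathcal O(\text{2-antichain})$ projectively unique, and $\mathcal O(\text{3-antichain})$ not. The problem, from Tristram Bogart, João Gouveia and Juan Camilo Torres, *An Algebraic Approach to Projective Uniqueness with an Application to Order Polytopes*, arXiv:2005.00640 (2020), is to prove or disprove:

**Conjecture.** If $\mathcal O(\mathcal P)$ is projectively unique, then $\mathcal P$ has no antichain of size 3.

It is known that if $\mathcal P$ is ranked and has no antichain of size 3, then $\mathcal O(\mathcal P)$ is projectively unique; we shall not need this. The conjecture asks for a converse. It is false, even for ranked posets.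

**Theorem 1.** The order polytope of the 6-element crown is projectively unique. Hence the conjecture is false.

**Theorem 2.** Let $\hat{\mathcal P}$ be graded of rank $\ge 2$ such that

- (T) every interval of length 2 has exactly two middle elements;
- (C) every open interval of length $\ge 3$ is connected;
- (H) $H^1(\Delta(u,v);\mathbb R)=0$ for every open interval of length $\ge 4$.

Then $\mathcal O(\mathcal P)$ is projectively unique. In particular this holds when $\mathcal P$ is the proper part of the face lattice of any polytope of dimension $\ge 1$. For $B_r\setminus\{\hat 0,\hat 1\}$ this gives antichains of size $\binom{r}{\lfloor r/2\rfloor}$, so no bound on antichains follows from projective uniqueness.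

**Theorem 3.** (a) $\mathcal O(\mathcal P\oplus\mathcal Q)$ is projectively unique iff $\mathcal O(\mathcal P)$ and $\mathcal O(\mathcal Q)$ are. (b) For disconnected $\mathcal P$, $\mathcal O(\mathcal P)$ is projectively unique iff $\mathcal P$ is a disjoint union of two chains. (c) For series-parallel $\mathcal P$, $\mathcal O(\mathcal P)$ is projectively unique iff $\mathcal P$ has no 3-antichain. So the conjecture and its converse hold in this class.

**Theorem 4.** If $|\mathcal P|\le 5$ and $\mathcal P$ has a 3-antichain, then $\mathcal O(\mathcal P)$ is not projectively unique. So the crown is a counterexample of minimum size.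

## 4. Cube faces, and why deforming them is not enough

Here is a natural attempt to prove the conjecture. Let $A$ be a 3-antichain in $\mathcal P$, and let $U$ be the set of elements strictly above some element of $A$. The face
$$\Gamma_A=\{x\in\mathcal O(\mathcal P):x_p=1\ (p\in U),\ x_p=0\ (p\notin U\cup A)\}$$
is a 3-cube. Indeed, the values on $A$ may be chosen freely in $[0,1]$: if $p\le q$ with $p\ne q$ and $p\in A$ then $q\in U$ and $x_q=1$; if $p\in U$ then $q\in U$; if $p\notin U\cup A$ then $x_p=0$. So every 3-antichain produces a 3-cube face, and 3-cubes can be deformed. One would like to deform the whole polytope along with the cube.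

Sometimes this works. For $a,b,c<g$ the vertices are $0$ and the vertices of the cube at $x_g=1$, so $\mathcal O(\mathcal P)$ is a pyramid over a cube. Replacing the base by the prism $\Pi$ gives the same face lattice. The base is the only facet that is a combinatorial cube (the others are pyramids over squares), so a projective equivalence would match the bases, which is impossible.

On the crown it stops working, and we can see exactly where. Take $A=\{a_1,a_2,a_3\}$, so $\Gamma_A=\{x_{b_1}=x_{b_2}=x_{b_3}=1\}$. Consider the four facets $\hat 0a_1,\ a_1b_3,\ \hat 0a_2,\ a_2b_3$. Their intersection in $\mathcal O(\mathcal P)$ is the face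
$$\{x_{a_1}=x_{a_2}=x_{b_3}=0\},$$
on which $x_{a_3},x_{b_1},x_{b_2}$ are subject only to $0\le x_{a_3}\le x_{b_1},x_{b_2}\le 1$. Its dimension is $3$. Let $Q$ be any polytope with the same face lattice. The corresponding face of $Q$ also has dimension $3$, so the four facet forms of $Q$ vanish on a 4-dimensional subspace of $\mathbb R^7$. They therefore span a space of dimension at most $3$: they are dependent. Restrict this relation to the span of the cone over the cube face of $Q$. There the four forms become positive multiples of the facet forms of two pairs of opposite facets of that cube face (in $\Gamma_A$ they cut out $x_{a_i}=0$ and $x_{a_i}=1$, $i=1,2$). By symmetry, the forms of any two opposite pairs of facets of the cube face are dependent, in every realization. Hence $\Pi$ never occurs as this face: the deformation of the cube does not extend.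

The lesson for us is that face dimensions force linear relations among facet forms. The plan is to record all relations in one linear space, find how many relations are forced, and show that for the crown these determine everything up to rescaling the facet forms.

## 5. The space of relations among facet forms

**Definition (realization).** A *realization* is a polytope $Q$ with a fixed isomorphism of its face lattice with that of $\mathcal O(\mathcal P)$. Its facets are thus labelled by $E$, and its vertices $v'_F$ by filters.

Choose linear forms $y'_e\ge 0$ on $C(Q)$ that vanish there exactly on the cone over facet $e$. They are unique up to positive factors. Then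
$$C(Q)=\{y'_e\ge 0\ \forall e\},\qquad y'_e(v'_F)>0\iff e\in\delta(F),\tag{2}$$
and $Y_Q=(y'_e)_e:\mathbb R^{N+1}\to\mathbb R^E$ is injective, since $C(Q)$ contains no line.

**Definition (relation space).** $L_Q=\operatorname{im}Y_Q$, and
$$Z_Q=L_Q^\perp=\Big\{z\in\mathbb R^E:\sum_e z_ey'_e=0\Big\},\qquad \dim Z_Q=|E|-N-1.$$

For $d\in\mathbb R^E_{>0}$ let $d\cdot z$ be the coordinatewise product. Replacing $y'_e$ by $d_ey'_e$ replaces $Z_Q$ by $d^{-1}\cdot Z_Q$. So $Z_Q$ is defined up to $Z_Q\mapsto d\cdot Z_Q$ with $d>0$.

For $\mathcal O(\mathcal P)$ itself, with the forms $y_e=x_q-x_p$, write $Y,L,Z$. A vector $z$ lies in $Z$ iff $\sum_{(p,q)}z_{pq}(x_q-x_p)=0$ for all $x\in\mathbb R^{\hat{\mathcal P}}$ (adding a constant to $x$ changes nothing, so $x_{\hat 0}=0$ is no restriction). Reading off the coefficient of $x_w$: at each $w$, the sum of $z$ over covers with upper end $w$ equals the sum over covers with lower end $w$. So $Z$ is the cycle space of $G$, with all edges oriented upward, and $L$ is the cut space.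

For a subspace $W\subseteq\mathbb R^E$ put $W(K)=W\cap\mathbb R^{E(K)}$. Then $Z(K)$ is the cycle space of $(K,E(K))$, and
$$\dim Z(K)=|E(K)|-|K|+1\quad\text{for connected }K.\tag{3}$$
Clearly $(d\cdot Z)(K)=d\cdot Z(K)$.

*Example.* For the 2-antichain, $Z$ is spanned by $\epsilon_{\hat 0a}+\epsilon_{a\hat 1}-\epsilon_{\hat 0b}-\epsilon_{b\hat 1}$, which is the relation $x_a+(t-x_a)=x_b+(t-x_b)$.

**Lemma 1.** (i) Every automorphism of the face lattice of $\mathcal O(\mathcal P)$ is induced by a linear isomorphism of $\mathbb R^{N+1}$ preserving the cone. (ii) A realization $Q$ is projectively equivalent to $\mathcal O(\mathcal P)$ iff $Z_Q=d\cdot Z$ for some $d>0$. Hence $\mathcal O(\mathcal P)$ is projectively unique iff every realization satisfies $Z_Q=d\cdot Z$ for some $d>0$. If $\mathcal O(\mathcal P)$ and $Q$ are projectively equivalent, then an equivalence inducing the given labelling exists.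

*Proof.* **Step 1: automorphisms (i).** An automorphism $\pi$ permutes facets and vertices and preserves incidence. By (1) the numbers $y_e(v_F)$ are $0$ or $1$ and are determined by incidence, so $y_{\pi e}(v_{\pi F})=y_e(v_F)$. Let $\Pi\epsilon_e=\epsilon_{\pi e}$. Then
$$\Pi Y(v_F)=\sum_e y_e(v_F)\epsilon_{\pi e}=\sum_e y_{\pi e}(v_{\pi F})\epsilon_{\pi e}=Y(v_{\pi F}).$$
The vectors $v_F$ span $\mathbb R^{N+1}$, so $\Pi$ preserves $L$, and $Y^{-1}\Pi Y$ is a linear isomorphism sending $v_F$ to $v_{\pi F}$. It preserves the cone and induces $\pi$.

**Step 2: equal relations give an equivalence.** If $Z_Q=d\cdot Z$, rescale the $y'_e$ so that $Z_Q=Z$, hence $L_Q=L$. Then $Y^{-1}Y_Q$ is a linear isomorphism with $y_e\circ(Y^{-1}Y_Q)=y'_e$, so it maps $\{y'_e\ge 0\ \forall e\}$ onto $\{y_e\ge0\ \forall e\}$.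

**Step 3: an equivalence gives equal relations.** Let $T$ map $C(Q)$ onto $C(\mathcal O(\mathcal P))$. It induces an isomorphism of face lattices, which differs from the labelling by an automorphism of the face lattice of $\mathcal O(\mathcal P)$. By (i) we may compose $T$ with a linear map so that $T$ respects labels; this is the last assertion. Then $y_e\circ T$ is nonnegative on $C(Q)$ and vanishes exactly on facet $e$, so $y_e\circ T=c_ey'_e$ with $c_e>0$. Hence $\sum z_ey_e=0$ iff $\sum z_ec_ey'_e=0$, that is, $Z_Q=c\cdot Z$. $\square$

## 6. Relations forced by convex sets and by diamonds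

The computation of Section 4 generalizes: every connected convex set $K$ forces the expected number of relations supported on $E(K)$.

**Lemma 2.** Let $K\subseteq\hat{\mathcal P}$ be connected and convex. For every realization $Q$,
$$\dim Z_Q(K)=|E(K)|-|K|+1.$$

*Proof.* $Z_Q(K)$ is the space of relations among $\{y'_e:e\in E(K)\}$, so we must show that this family has rank $|K|-1$. If $\hat 0,\hat 1\in K$, then $K=\hat{\mathcal P}$ by convexity and the rank is $N+1=|K|-1$, as $Y_Q$ is injective. Assume now that $K$ misses $\hat 0$ or $\hat 1$.

**Step 1: find a point of $\mathcal O(\mathcal P)$ lying on exactly the facets in $E(K)$.** In the digraph of covers, contract $K$ to a point and delete the covers in $E(K)$. The result has no directed cycle: such a cycle would pass through the contracted point and give $k<p<k'$ with $k,k'\in K$ and $p\notin K$, against convexity. (A loop at the contracted point would be a cover with both ends in $K$; these were deleted.) So there is $\varphi:\hat{\mathcal P}\to\mathbb R$, constant on $K$, with $\varphi(p)<\varphi(q)$ for all covers $(p,q)\notin E(K)$. A saturated chain from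 $\hat 0$ to $\hat 1$ is not contained in $K$, so $\varphi(\hat 0)<\varphi(\hat 1)$. Normalize $\varphi(\hat 0)=0$, $\varphi(\hat 1)=1$. Then $\varphi|_{\mathcal P}$ is a point of $\mathcal O(\mathcal P)$ with $y_e=0$ exactly for $e\in E(K)$.

**Step 2: compute a face dimension.** By Step 1 the face $G_K$ of $\mathcal O(\mathcal P)$ cut out by $y_e=0$, $e\in E(K)$, is nonempty and is contained in exactly the facets in $E(K)$. The affine hull of a nonempty face is the intersection of the hyperplanes of the facets containing it: near a relative interior point of the face, all other facet inequalities are strict. The subspace $\{y_e=0,\ e\in E(K)\}$ of $\mathbb R^{N+1}$ meets the hyperplane $t=1$, so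
$$\dim G_K=N-\operatorname{rank}\{y_e\}_{e\in E(K)}=N-(|K|-1),$$
the last equality because $\operatorname{rank}=|E(K)|-\dim Z(K)$ and (3) holds.

**Step 3: transfer to $Q$.** The corresponding face of $Q$ has the same dimension and lies in exactly the same facets. The affine hull formula applied to $Q$ gives $\operatorname{rank}\{y'_e\}_{e\in E(K)}=N-\dim G_K=|K|-1$. $\square$

**Definition (diamond).** A *diamond* is an interval $D=[u,v]=\{u,a,b,v\}$ of length 2 with exactly two middle elements. Put
$$z_D=\epsilon_{ua}+\epsilon_{av}-\epsilon_{ub}-\epsilon_{bv},$$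
which is defined up to sign.

*Example.* In the crown, $[\hat 0,b_3]=\{\hat 0,a_1,a_2,b_3\}$ is the diamond used in Section 4.

**Lemma 3.** For a diamond $D$ and a realization $Q$, $Z_Q(D)$ is a line, spanned by a vector with support $E(D)$ and the sign pattern of $z_D$.

*Proof.* **Step 1: the dimension.** By Lemma 2 it is $4-4+1=1$.

**Step 2: the signs, by evaluating at vertices.** Let $0\ne z\in Z_Q(D)$. For a nonempty up-set $S$ of $D$ with $u\notin S$, let $F$ be its up-closure in $\hat{\mathcal P}$. It contains $\hat 1$. It does not contain $\hat 0$, since otherwise $\hat 0\in S\subseteq D$ would force $\hat 0=u$. And $F\cap D=S$. Evaluating $\sum z_ey'_e=0$ at $v'_F$ gives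
$$\sum_{e\in\delta(F)\cap E(D)}z_e\,y'_e(v'_F)=0$$
with all values $y'_e(v'_F)$ positive by (2). For $S=\{v\},\{a,v\},\{b,v\},\{a,b,v\}$ the cut edges in $D$ are
$$\{av,bv\},\quad\{ua,bv\},\quad\{ub,av\},\quad\{ua,ub\}.$$
In each pair the two coordinates of $z$ are both zero or of opposite signs. These pairs link all four edges, and $z\ne 0$, so all coordinates are nonzero. The edges $ua,av$ have one sign and $ub,bv$ the other. $\square$

So on each single diamond, $Z_Q$ looks like a rescaled copy of $Z$. The problem is to use *one* rescaling for all diamonds at once.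

**Definition (coherent).** For a realization $Q$, an interval $I$ is *coherent* if there is $d:E(I)\to\mathbb R_{>0}$ with $d\cdot z_D\in Z_Q$ for every diamond $D\subseteq I$.

*Example.* A diamond, as an interval, is coherent by Lemma 3.

## 7. Two cones glued along a cycle: the crown

The next lemma obtains coherence for intervals whose open part is a cycle. The point is that the middle cycle supports a single relation, which can be expanded both in diamonds at the bottom and in diamonds at the top; comparing the two expansions aligns the scalings.

**Lemma 4.** Let $[u,v]$ be an interval with $(u,v)=\{a_1,\dots,a_k,b_1,\dots,b_k\}$, $k\ge 2$, indices mod $k$, whose covers are $u\lessdot a_j$, $b_j\lessdot v$, $a_i\lessdot b_i$, $a_{i+1}\lessdot b_i$. Then $[u,v]$ is coherent for every realization $Q$. Moreover $Z([u,v])$ is spanned by the $z_D$, $D\subseteq[u,v]$ diamonds.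

*Proof.* The diamonds in $[u,v]$ are $[u,b_i]=\{u,a_i,a_{i+1},b_i\}$ and $[a_j,v]=\{a_j,b_{j-1},b_j,v\}$.

**Step 1: bases of relation spaces.** By Lemma 3 choose $z'_i\in Z_Q([u,b_i])$ positive on $ua_i,a_ib_i$ and negative on $ua_{i+1},a_{i+1}b_i$; choose $w'_j\in Z_Q([a_j,v])$ positive on $a_jb_j,b_jv$ and negative on $a_jb_{j-1},b_{j-1}v$. The sets $[u,v)$, $(u,v]$, $(u,v)$ are convex and connected. By Lemma 2, $\dim Z_Q([u,v))=3k-(2k+1)+1=k$. The $k$ vectors $z'_i$ lie in it and are independent, since $a_ib_i$ occurs only in $z'_i$. So they form a basis. In the same way the $w'_j$ form a basis of $Z_Q((u,v])$, the edge $a_jb_j$ occurring only in $w'_j$. Finally $\dim Z_Q((u,v))=2k-2k+1=1$; let $h'$ span it.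

**Step 2: expand $h'$ at the bottom.** Write $h'=\sum\lambda_iz'_i$. The edge $ua_j$ lies in $[u,b_j]$ and $[u,b_{j-1}]$ only, and $h'$ vanishes there:
$$\lambda_jz'_j(ua_j)+\lambda_{j-1}z'_{j-1}(ua_j)=0,\qquad z'_j(ua_j)>0>z'_{j-1}(ua_j).$$
So $\lambda_j$ and $\lambda_{j-1}$ are both zero or have the same sign. Going around the cycle, and since $h'\ne 0$, all $\lambda_i$ are nonzero of one sign. Replace $h'$ by $-h'$ if needed so that all $\lambda_i>0$, and then replace $z'_i$ by $\lambda_iz'_i$. Now $h'=\sum_i z'_i$.

**Step 3: expand $h'$ at the top.** Write $h'=\sum\mu_jw'_j$. The edge $b_jv$ lies in $[a_j,v]$, where $w'_j>0$, and in $[a_{j+1},v]$, where $w'_{j+1}<0$. As before, all $\mu_j$ are nonzero of one sign. That sign is positive, since $\mu_jw'_j(a_jb_j)=h'(a_jb_j)=z'_j(a_jb_j)>0$ and $w'_j(a_jb_j)>0$. Rescale so that $h'=\sum_jw'_j$.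

**Step 4: read off the common scaling.** Comparing coefficients in $h'=\sum z'_i=\sum w'_j$, and using that each $a_jb_i$ lies in exactly one $[u,b_i]$ and one $[a_j,v]$,
$$|z'_j(ua_j)|=|z'_{j-1}(ua_j)|,\qquad |w'_j(b_jv)|=|w'_{j+1}(b_jv)|,\qquad |z'_i(a_jb_i)|=|h'(a_jb_i)|=|w'_j(a_jb_i)|.$$
Let $d_e>0$ be these common values. Then $z'_i=\pm d\cdot z_{[u,b_i]}$ and $w'_j=\pm d\cdot z_{[a_j,v]}$. So $[u,v]$ is coherent.

**Step 5: the diamonds span $Z([u,v])$.** Take $Q=\mathcal O(\mathcal P)$ in Step 1, with $z_D$ as basis vectors: the $z_D$ span $Z([u,v))+Z((u,v])$. The intersection of these two spaces is $Z((u,v))$, so the sum has dimension $k+k-1=2k-1$. And $\dim Z([u,v])=4k-(2k+2)+1=2k-1$. $\square$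

**Proof of Theorem 1.** In the crown put $\hat{\mathcal P}=[\hat 0,\hat 1]$. The middle Hasse graph is a hexagon; renaming the $b$'s so that $b_i$ is the element above $a_i$ and $a_{i+1}$, we are in Lemma 4 with $k=3$. Every edge lies in $[\hat 0,\hat 1]$. Let $Q$ be any realization. By Lemma 4 there is $d>0$ with $d\cdot z_D\in Z_Q$ for all diamonds $D$, and the $z_D$ span $Z$. Hence $d\cdot Z\subseteq Z_Q$. Both have dimension $|E|-N-1=12-6-1=5$, so they are equal. By Lemma 1, $\mathcal O(\mathcal P)$ is projectively unique. Since $\{a_1,a_2,a_3\}$ is an antichain, the conjecture is false. $\blacksquare$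

## 8. Gluing scalings over longer intervals

We now prove Theorem 2. Let $\hat{\mathcal P}$ satisfy (T), (C), (H), and fix a realization $Q$. By (T) every interval of length 2 is a diamond. In an interval $[u,v]$ of length 3, each atom $a$ has exactly two upper covers in $(u,v)$, by (T) for $[a,v]$, and each coatom has exactly two lower covers there. So the Hasse graph of $(u,v)$ is simple, bipartite and 2-regular, and by (C) connected: it is a $2k$-cycle with $k\ge 2$, and Lemma 4 applies. The conditions (T), (C), (H) are invariant under reversing the order, so we may argue dually.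

**Step 1 (E): any two edges of an interval are linked by diamonds.** *In an interval $I=[u,v]$, any two edges are joined by a sequence of edges in which consecutive ones lie in a common diamond $\subseteq I$.* Write $\sim$ for this. This step serves to make scalings unique.

Induct on $\ell(I)$. For length 1 there is one edge; for length 2, $I$ is a diamond. Let $\ell(I)\ge 3$. As $(I,E(I))$ is connected, it suffices to treat two edges sharing an element $w$.

- For $(x,w)$ and $(w,y)$, use the diamond $[x,y]$.
- For $(x,w)$ and $(x',w)$ with $w<v$, both are $\sim(w,y)$ for any cover $y\le v$ of $w$.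
- For $(x,v)$ and $(x',v)$: by (C) there is a path $x=p_0,\dots,p_s=x'$ in the Hasse graph of $(u,v)$. Choose coatoms $x_i\ge p_i$ of $I$, with $x_0=x$, $x_s=x'$. Put $p=\min(p_i,p_{i+1})>u$; then $x_i,x_{i+1}\ge p$. The edges $(x_i,v),(x_{i+1},v)$ lie in $[p,v]$, which is shorter than $I$, so $(x_i,v)\sim(x_{i+1},v)$ by induction.
- Two edges with common lower end are treated dually.

*Consequence: uniqueness.* If $d,d'$ both witness coherence of $I$, then for each diamond $D\subseteq I$ both $d\cdot z_D$ and $d'\cdot z_D$ lie on the line $Z_Q(D)$, so $d/d'$ is constant on $E(D)$. By (E), $d/d'$ is constant on $E(I)$.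

**Step 2 (G): $Z$ is spanned by the $z_D$.** This step turns coherence of $[\hat 0,\hat 1]$ into an inclusion $d\cdot Z\subseteq Z_Q$.

First, any two saturated chains from $u$ to $v$, read as sums of $\epsilon_e$ over their edges, are congruent modulo $\langle z_D\rangle$. Induct on $\ell(u,v)$. Length 1 is trivial; for length 2 the difference is $0$ or $\pm z_D$. Let $\ell(u,v)\ge 3$. Two chains through the same atom $x$ of $[u,v]$ are congruent by induction in $[x,v]$. For different atoms $x,x'$ take a path $x=p_0,\dots,p_s=x'$ in $(u,v)$ and atoms $x_i\le p_i$ of $[u,v]$, with $x_0=x$, $x_s=x'$. Put $q=\max(p_i,p_{i+1})<v$. Choose a chain through $x_i$ and $q$ and a chain through $x_{i+1}$ and $q$ that coincide above $q$. They are congruent by induction in $[u,q]$. Following the path from $i=0$ to $i=s$ shows that chains through $x$ and through $x'$ are congruent.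

Now fix a saturated chain $\gamma_p$ from $\hat 0$ to each $p$. For $z\in Z$,
$$z=\sum_{e=(p,q)}z_e\epsilon_e=\sum_{e=(p,q)}z_e(\gamma_p+\epsilon_e-\gamma_q),$$
since in $\sum z_e(\gamma_p-\gamma_q)$ each $\gamma_w$ has coefficient (sum of $z$ over covers with lower end $w$) minus (sum over covers with upper end $w$), which is $0$. Each bracket is a difference of two saturated chains from $\hat 0$ to $q$, hence in $\langle z_D\rangle$.

**Step 3: every interval $[u,v]$ is coherent.** Induct on $\ell=\ell(u,v)$. For $\ell=1$ there are no diamonds; $\ell=2$ is Lemma 3; $\ell=3$ is Lemma 4. Let $\ell\ge 4$.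

*Step 3a: a scaling below $v$, by cohomology.* For $w\in(u,v)$ choose $d_w$ on $E([u,w])$ witnessing coherence of $[u,w]$. For $w<w'$ the restriction of $d_{w'}$ to $E([u,w])$ also witnesses it, so by uniqueness
$$d_{w'}|_{[u,w]}=e^{c(w,w')}d_w.$$
Restricting in two stages gives $c(w,w')+c(w',w'')=c(w,w'')$ for $w<w'<w''$. By (H), $c(w,w')=\beta(w')-\beta(w)$. Replacing each $d_w$ by $e^{-\beta(w)}d_w$, we get $d_{w'}|_{[u,w]}=d_w$ for all $w<w'$. So the $d_w$ define a function $d$ on all edges of $[u,v]$ not containing $v$: put $d(p,q)=d_q(p,q)$. If a diamond $D\subseteq[u,v]$ does not contain $v$ and has top $w$, then $D\subseteq[u,w]$ and $d\cdot z_D=d_w\cdot z_D\in Z_Q$.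

*Step 3b: a scaling above $u$.* Dually, using the intervals $[w,v]$, there is $d^+$ on the edges of $[u,v]$ not containing $u$, with $d^+\cdot z_D\in Z_Q$ for all diamonds $D\subseteq[u,v]$ with $u\notin D$.

*Step 3c: the two scalings differ by a constant.* Let $g=d/d^+$ on $E((u,v))$. For a diamond $D\subseteq(u,v)$ both $d\cdot z_D$ and $d^+\cdot z_D$ lie on the line $Z_Q(D)$, so $g$ is constant on $E(D)$. We show that $g$ is constant. As $(u,v)$ is connected by (C), it suffices to compare two edges of $(u,v)$ sharing an element $w$.

- For $(x,w),(w,y)$ use the diamond $[x,y]\subseteq(u,v)$.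
- For $(x,w),(x',w)$ with $w$ not a coatom of $[u,v]$: compare both with $(w,y)$, where $w\lessdot y<v$.
- For $(x,w),(x',w)$ with $w$ a coatom of $[u,v]$: here $\ell(u,w)=\ell-1\ge 3$, so $(u,w)$ is connected. Take a path $x=p_0,\dots,p_s=x'$ in $(u,w)$ and coatoms $x_i\ge p_i$ of $[u,w]$, with $x_0=x$, $x_s=x'$. With $p=\min(p_i,p_{i+1})>u$, the edges $(x_i,w),(x_{i+1},w)$ lie in $[p,w]\subseteq(u,v)$. By (E) in $[p,w]$, they have equal $g$.
- Common lower ends are dual.

*Step 3d: combine.* Rescale so that $d=d^+$ on $E((u,v))$. Since $\ell\ge 4$, no edge and no diamond of $[u,v]$ contains both $u$ and $v$. So $d$ and $d^+$ together define a function on $E([u,v])$, and for each diamond $D\subseteq[u,v]$ it agrees on $E(D)$ with $d$ (if $v\notin D$) or with $d^+$ (if $u\notin D$). It witnesses coherence.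

**Step 4: conclusion.** By Step 3 for $[\hat 0,\hat 1]$ there is $d>0$ on $E$ with $d\cdot z_D\in Z_Q$ for all diamonds. By (G), $d\cdot Z\subseteq Z_Q$, and the dimensions agree. Lemma 1 gives projective uniqueness.

**Step 5: face lattices.** The face lattice of a polytope of dimension $n\ge 1$ is graded of rank $n+1\ge 2$. Its intervals of length $r$ are face lattices of $(r-1)$-polytopes, and intervals of length 2 have exactly two middle elements (Ziegler, *Lectures on Polytopes*, Theorem 2.7). The order complex of the proper part of the face lattice of an $(r-1)$-polytope is the barycentric subdivision of its boundary, a sphere $S^{r-2}$. It is connected for $r\ge 3$, and $H^1(S^{r-2};\mathbb R)=0$ for $r\ge 4$. So (T), (C), (H) hold. The face lattice of the $(r-1)$-simplex is $B_r$, $r\ge2$, whose middle level $\lfloor r/2\rfloor$ is an antichain of size $\binom{r}{\lfloor r/2\rfloor}$. $\blacksquare$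

Condition (H) is not imposed in length 3, and it fails there: the order complex is a cycle. Lemma 4 replaces it by using relations from both ends.

## 9. Small deformations of $Z$ that come from polytopes

To prove *non*-uniqueness we need a supply of realizations. The next lemma says that a subspace near $Z$ is a relation space as soon as it keeps enough relations supported on up-sets and down-sets.

**Lemma 5.** There is a neighborhood of $Z$ in the Grassmannian such that any $Z'$ in it with $\dim Z'=\dim Z$ and $\dim Z'(K)\ge\dim Z(K)$ for all proper nonempty up-sets and all proper nonempty down-sets $K$ of $\hat{\mathcal P}$ equals $Z_Q$ for some realization $Q$.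

*Proof.* Suppose not. Then there are $Z_k\to Z$ satisfying the dimension conditions, none of which is a relation space. Put $L_k=Z_k^\perp$, so $L_k\to L$ and $\dim L_k=N+1$.

**Step 1: candidate vertices.** Let $F$ be a filter with complement $F^c$ and $\delta=\delta(F)$. Both $F$ and $F^c$ are connected (through $\hat 1$ and $\hat 0$), and $E\setminus\delta=E(F)\sqcup E(F^c)$. Since $L_k\cap\mathbb R^\delta=(Z_k+\mathbb R^{E\setminus\delta})^\perp$,
$$\dim(L_k\cap\mathbb R^\delta)=|\delta|-\dim Z_k+\dim(Z_k\cap\mathbb R^{E\setminus\delta})\ge|\delta|-\dim Z+\dim Z(F)+\dim Z(F^c).$$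
By (3) the right side equals
$$|\delta|-(|E|-N-1)+(|E|-|\delta|)-(N+2)+2=1.$$
On the other hand $L\cap\mathbb R^\delta=\mathbb R\,Y(v_F)$, because a potential $x$ whose differences vanish off $\delta$ is constant on $F$ and on $F^c$. Limits of unit vectors of $L_k\cap\mathbb R^\delta$ lie in this line. If the dimension were $\ge 2$ for infinitely many $k$, limits of orthonormal pairs would be orthonormal pairs in a line. So for large $k$ the dimension is 1. Choose $v^k_F\in L_k\cap\mathbb R^\delta$ of norm $\|Y(v_F)\|$ with nonnegative inner product with $Y(v_F)$. Every convergent subsequence tends to $\pm Y(v_F)$, with sign $+$ by the choice, so $v^k_F\to Y(v_F)$. For large $k$, $v^k_F$ has positive entries exactly on $\delta(F)$.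

**Step 2: candidate cone.** The $Y(v_F)$ span $L$, so for large $k$ the $v_F^k$ span $L_k$. Let $D_k\subset L_k$ be the cone they generate. It lies in the nonnegative orthant, so it is the cone over the $N$-polytope $Q_k=D_k\cap\{\sum y_e=1\}$.

**Step 3: each $y_e$ gives a facet.** Let $S_e=\{F:e\notin\delta(F)\}$. The vectors $Y(v_F)$, $F\in S_e$, span an $N$-dimensional space (the span of the cone over facet $e$). So for large $k$ the $v^k_F$, $F\in S_e$, span a space of dimension at least $N$. It lies in $\ker y_e\cap L_k$, which has dimension $N$ because $y_e(v^k_F)>0$ for some $F$ with $e\in\delta(F)$. Since $y_e\ge 0$ on $D_k$, $\{y_e=0\}$ defines a facet of $D_k$, and it contains exactly the generators in $S_e$.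

**Step 4: there are no other facets for large $k$.** Otherwise, after passing to a subsequence, $D_k$ has a facet containing exactly the generators of a fixed set $S$, with $S\ne S_e$ for all $e$. Let $\ell_k\in L_k$ be its unit inner normal; after passing to a subsequence, $\ell_k\to\ell\in L$ with $\|\ell\|=1$. Then $\langle\ell,Y(v_F)\rangle\ge 0$ for all $F$, with equality for $F\in S$. As the $Y(v_F)$ span $L$ and $\ell\ne 0$, $\ell$ defines a proper face of the cone over $\mathcal O(\mathcal P)$, and this face lies in a facet. So $S\subseteq S_e$ for some $e$. Then the hyperplane of $L_k$ spanned by the $v^k_F$, $F\in S$, is contained in $\ker y_e\cap L_k$, hence equal to it, and $S=S_e$, a contradiction.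

**Step 5: $Q_k$ is a realization.** The facet-generator incidences of $D_k$ are those of $\mathcal O(\mathcal P)$. The smallest face containing $v^k_F$ is the intersection of the facets containing it, and the generators in it are $\{F':F'\in S_e\text{ whenever }F\in S_e\}=\{F\}$, as in $\mathcal O(\mathcal P)$. So the generators are extreme and span distinct rays. All faces are intersections of facets, so the face lattice of $Q_k$ is that of $\mathcal O(\mathcal P)$ with the evident labels. The facet forms are $y_e|_{L_k}$, so $Z_{Q_k}=L_k^\perp=Z_k$, a contradiction. $\square$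

*Example.* For the 3-antichain, $|E|=6$, $\dim Z=2$, and $Z(K)=0$ for every proper up-set or down-set $K$. So every 2-plane near $Z$ is a relation space: an 8-dimensional family, while the rescalings $d\cdot Z$ form a family of dimension at most $6-1=5$. This recovers the non-uniqueness of the 3-cube, and it is the count we now do for all disconnected posets.

## 10. Ordinal sums, disjoint unions, series-parallel posets

### Joining two polytopes at a vertex: proof of Theorem 3(a)

**Step 1: a construction whose face lattice is determined.** Let $A\subset U$, $B\subset W$ be full-dimensional polytopes of positive dimension, each having $0$ as a vertex, and put $A\vee B=\mathrm{conv}(A\cup B)\subset U\oplus W$. We claim: a set $S\subseteq\mathrm{vert}A\cup\mathrm{vert}B$ is the vertex set of a proper face of $A\vee B$ iff one of these holds: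

- $0\in S$, and $S\cap\mathrm{vert}A$, $S\cap\mathrm{vert}B$ are vertex sets of faces containing $0$, not both improper;
- $0\notin S$, and both are vertex sets of (possibly empty) faces not containing $0$.

A face is given by an inequality $f=(f_A,f_B)\le c$ valid on $A\cup B$; $S$ is where equality holds. If $0\in S$, then $c=0$, and $f_A\le 0$, $f_B\le 0$ define faces of $A,B$ through $0$; the face is proper iff $f\ne 0$, that is, iff not both are improper. Conversely, faces through $0$ are given by such $f_A,f_B$. If $0\notin S$, then $c>0$; normalize $c=1$, and $f_A\le 1$, $f_B\le 1$ define faces not containing $0$. Conversely a nonempty face of $A$ not containing $0$ is given by $f_A\le c_A$ with $c_A>0$, normalized to $c_A=1$; for the empty face use $f_A=0$. The same for $B$. This proves the claim. Taking $|S|=1$ we see that $\mathrm{vert}(A\vee B)=\mathrm{vert}A\cup\mathrm{vert}B$. So the face lattice of $A\vee B$ depends only on the face lattices of $A,B$ with their marked vertices.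

*Example.* If $A$ is a segment, $A\vee B$ is a pyramid over $B$.

**Step 2: $\mathcal O(\mathcal P\oplus\mathcal Q)$ has this form.** An up-set of $\mathcal P\oplus\mathcal Q$ is an up-set of $\mathcal Q$, or $\mathcal Q$ together with an up-set of $\mathcal P$. So $R:=\mathcal O(\mathcal P\oplus\mathcal Q)=\mathrm{conv}(R_P\cup R_Q)$, where
$$R_Q=R\cap\{x_{\mathcal P}=0\}\cong\mathcal O(\mathcal Q),\qquad R_P=R\cap\{x_{\mathcal Q}=1\}\cong\mathcal O(\mathcal P)$$
are faces sharing exactly the vertex $v=(0,1)$. With $v$ as origin, $R=R_P\vee R_Q$.

**Step 3: ($\Leftarrow$).** Let $R'$ be a realization of $R$, with faces $R'_P,R'_Q$ and common vertex $v'$. All vertices lie in $R'_P\cup R'_Q$. The linear spans $V_P,V_Q$ of the cones over these faces have dimensions $|\mathcal P|+1$ and $|\mathcal Q|+1$ and together span a space of dimension $|\mathcal P|+|\mathcal Q|+1$. So $V_P\cap V_Q$ is the line of $v'$. By hypothesis and Lemma 1 there are label-preserving linear isomorphisms $T_P,T_Q$ from the cones over $R'_P,R'_Q$ onto those over $R_P,R_Q$. Both send the ray of $v'$ to that of $v$; rescale $T_Q$ so that they agree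 on $v'$. They glue to a linear map on $V_P+V_Q$, which is onto and hence an isomorphism, carrying vertex rays to vertex rays. So it maps the cone over $R'$ onto the cone over $R$.

**Step 4: ($\Rightarrow$).** Suppose $A'$ is a realization of $\mathcal O(\mathcal P)$ not projectively equivalent to it. Translate the vertex labelled $v$ to $0$ and form $A'\vee R_Q$, a realization of $R$ by Step 1. If it were equivalent to $R$, then by Lemma 1 there would be a label-preserving equivalence. Restricted to the span of the cone over $A'$ it gives an equivalence $A'\to R_P\cong\mathcal O(\mathcal P)$, a contradiction. So $R$ is not projectively unique. The same works for $\mathcal Q$. $\square$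

### A dimension count: proof of Theorem 3(b)

Let $\mathcal P_1,\dots,\mathcal P_m$, $m\ge 2$, be the components of $\mathcal P$, and $\hat{\mathcal P}_i=\mathcal P_i\cup\{\hat 0,\hat 1\}$. Each edge of $E$ lies in exactly one $E(\hat{\mathcal P}_i)$.

**Step 1: the relations that must be kept.** Put $Z_0=Z(\hat{\mathcal P}\setminus\hat 0)+Z(\hat{\mathcal P}\setminus\hat 1)$. The graph on $\hat{\mathcal P}\setminus\hat 0$ consists of the graphs on $\mathcal P_i\cup\hat 1$ glued at the single vertex $\hat 1$, so its cycle space is the direct sum of theirs; similarly for $\hat{\mathcal P}\setminus\hat 1$. Hence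
$$Z_0=\bigoplus_i\big(Z(\mathcal P_i\cup\hat 0)+Z(\mathcal P_i\cup\hat 1)\big).$$
The $i$-th summand is contained in $Z(\hat{\mathcal P}_i)$. As $\mathcal P_i$ is connected, and the two spaces meet in $Z(\mathcal P_i)$, its dimension is
$$(|E(\mathcal P_i\cup\hat 0)|-|\mathcal P_i|)+(|E(\mathcal P_i\cup\hat 1)|-|\mathcal P_i|)-(|E(\mathcal P_i)|-|\mathcal P_i|+1)=|E(\hat{\mathcal P}_i)|-|\mathcal P_i|-1,$$
which is $\dim Z(\hat{\mathcal P}_i)$. So the summand is $Z(\hat{\mathcal P}_i)$. Therefore $\dim Z_0=|E|-N-m$, $\dim Z-\dim Z_0=m-1$, and $\operatorname{codim}Z_0=N+m$.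

**Step 2: a family of realizations.** Let $\mathcal G=\{Z'\supseteq Z_0:\dim Z'=\dim Z\}$. It is a manifold (a Grassmannian of $(m-1)$-spaces in $\mathbb R^E/Z_0$) of dimension $(m-1)(N+1)$. A proper up-set or down-set $K$ omits $\hat 0$ or $\hat 1$, so $Z(K)\subseteq Z_0\subseteq Z'$ and $Z(K)\subseteq Z'(K)$. By Lemma 5, every $Z'\in\mathcal G$ near $Z$ is a relation space.

**Step 3: few of them are rescalings of $Z$.** Recall that a *block* of a graph is a maximal connected subgraph without a cut vertex of its own (a bridge counts as a block); two edges of a block other than a bridge lie on a common cycle; and the rank (number of vertices minus 1) of a connected graph is the sum of the ranks of its blocks. For example, two triangles sharing a vertex have two blocks, and $4=2+2$.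

Let $Z'=d\cdot Z\in\mathcal G$. For $K=\hat{\mathcal P}\setminus\hat 0$ and $K=\hat{\mathcal P}\setminus\hat 1$ we have $d\cdot Z(K)=Z'(K)\supseteq Z(K)$, so $d\cdot Z(K)=Z(K)$. Hence $d\cdot Z_0=Z_0$. Since $Z(\hat{\mathcal P}_i)=Z_0\cap\mathbb R^{E(\hat{\mathcal P}_i)}$, also $d\cdot Z(\hat{\mathcal P}_i)=Z(\hat{\mathcal P}_i)$. For a cycle $C$ of $\hat{\mathcal P}_i$ with cycle vector $z_C$, $d\cdot z_C$ is an element of the cycle space supported on $C$, so a multiple of $z_C$, and $d$ is constant on $C$. Hence $d$ is constant on each block of each graph $\hat{\mathcal P}_i$. Let $\beta_i$ be the number of blocks of $\hat{\mathcal P}_i$, and $H$ the group of all $d>0$ on $E$ constant on each of these blocks, of dimension $\sum\beta_i$. If $d\in H$, then $d\cdot Z_0=Z_0$, as $Z_0$ is spanned by cycle vectors of the $\hat{\mathcal P}_i$, each inside one block; so $d\cdot Z\in\mathcal G$. Scalars do not change $Z$. So the set of $d\cdot Z$ lying in $\mathcal G$ is the image of the smooth map $d\mapsto d\cdot Z$ from the elements of $H$ with one fixed coordinate equal to 1, a manifold of dimension $\sum\beta_i-1$.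

The graph $\hat{\mathcal P}_i$ has rank $|\mathcal P_i|+1$, so $\beta_i\le|\mathcal P_i|+1$, with equality iff all blocks have rank 1. The graph is simple, so this means that all blocks are bridges, that is, the graph is a tree. In a tree there is only one path from $\hat 0$ to $\hat 1$, and every element lies on a saturated chain from $\hat 0$ to $\hat 1$; so equality holds iff $\mathcal P_i$ is a chain. In particular $\sum\beta_i-1\le N+m-1$.

**Step 4: compare dimensions.** If $m\ge 3$, then $(m-1)(N+1)-(N+m-1)=(m-2)N>0$. If $m=2$ and not both components are chains, then $\sum\beta_i-1<N+1=\dim\mathcal G$. In both cases the image in Step 3 has measure zero in $\mathcal G$, being the smooth image of a manifold of smaller dimension. So arbitrarily near $Z$ there is $Z'\in\mathcal G$ not of the form $d\cdot Z$. By Lemma 5 it is $Z_Q$ for a realization $Q$, and by Lemma 1 $\mathcal O(\mathcal P)$ is not projectively unique.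

**Step 5: two chains.** If $\mathcal P$ is a disjoint union of two chains, then $|E|=N+2$ and $\dim Z_Q=1$ for every realization $Q$. Let $z'$ span $Z_Q$. For edges $e,f$ on different chains (extended by $\hat 0,\hat 1$) there is a filter with $\delta(F)=\{e,f\}$. Evaluating at $v'_F$, $z'_e$ and $z'_f$ are both zero or of opposite signs. As $z'\ne 0$, all entries are nonzero, with one sign on one chain and the other sign on the other chain, which is the sign pattern of the unique cycle. So $Z_Q=d\cdot Z$ with $d_e=|z'_e|$, and $\mathcal O(\mathcal P)$ is projectively unique by Lemma 1. $\square$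

### Proof of Theorem 3(c)

A series-parallel poset is an ordinal sum of series-parallel posets, each a single point or disconnected: keep splitting ordinal sums. By (a), applied repeatedly, $\mathcal O(\mathcal P)$ is projectively unique iff this holds for all summands. For a single point the order polytope is a segment, which is projectively unique. For a disconnected summand, (b) says that it holds iff the summand is a disjoint union of two chains; and a disconnected poset has no 3-antichain iff it is a disjoint union of two chains (there must be exactly two components, and neither can contain two incomparable elements). Elements of different summands are comparable, so every antichain lies in one summand. Hence $\mathcal O(\mathcal P)$ is projectively unique iff $\mathcal P$ has no 3-antichain. $\blacksquare$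

## 11. Posets with at most five elements

We prove Theorem 4 by induction on $|\mathcal P|$. Let $\mathcal P$ have a 3-antichain and $|\mathcal P|\le 5$. Note $\mathcal O(\mathcal P^*)\cong\mathcal O(\mathcal P)$ for the dual poset, via $x\mapsto 1-x$.

**Step 1: reduce to connected posets that are not ordinal sums.** If $\mathcal P$ is disconnected, then it is not a union of two chains, and Theorem 3(b) applies. If $\mathcal P$ is an ordinal sum of two nonempty posets, the 3-antichain lies in one summand; by induction and Theorem 3(a), $\mathcal O(\mathcal P)$ is not projectively unique. So assume $\mathcal P$ is connected and not such an ordinal sum.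

**Step 2: $|\mathcal P|=5$ and the largest antichain has size 3.** Suppose all but at most one element form an antichain $A$ with $|A|\ge 3$. By connectedness there is a remaining element, comparable to all of $A$. It cannot be above one element of $A$ and below another, so it is above all or below all of $A$, and $\mathcal P$ is an ordinal sum, which is excluded. This rules out $|\mathcal P|\le 4$, and antichains of size $\ge 4$ when $|\mathcal P|=5$.

Let $A=\{a,b,c\}$ be an antichain and $g,h$ the other elements. Each of $g,h$ is comparable to some element of $A$, and is either above some elements of $A$ or below some, not both. Call it *above* or *below* accordingly.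

**Step 3: list the posets.** *Both above.* Let $U(x)=\{s\in A:s<x\}$. If $g<h$, then $U(g)\subseteq U(h)$, and connectedness forces $U(h)=A$, as other elements of $A$ would be isolated. Then $h$ is a maximum and $\mathcal P$ is an ordinal sum, excluded; likewise if $h<g$. So $g,h$ are incomparable. By connectedness $U(g)\cup U(h)=A$ and $U(g)\cap U(h)\ne\emptyset$. Not both equal $A$, since then $\mathcal P=A\oplus\{g,h\}$. Up to symmetry there remain

- $X_1$: $a,b,c<g$; $a,b<h$.
- $X_2$: $a,b,c<g$; $a<h$.
- $X_3$: $a,b<g$; $b,c<h$.

*Both below.* These are the duals.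

*$g$ above, $h$ below.* Let $U=U(g)$ and $L=\{s\in A:h<s\}$. Then $g\not<h$, since otherwise $h$ would be above elements of $A$. If $U=A$, then $g>s>h$ for any $s\in L$, so $g$ is a maximum, excluded; if $L=A$, $h$ is a minimum, excluded. Connectedness gives $U\cup L=A$. If $U\cap L\ne\emptyset$, then $|U|=|L|=2$ and they share one element; up to symmetry

- $Y_1$: $a<g$, $h<b<g$, $h<c$.

If $U\cap L=\emptyset$, connectedness forces $h<g$. For $U=\{a,b\}$, $L=\{c\}$ we have $a,b,h<g$ and $h<c$, which is $X_2$ (with antichain $\{a,b,h\}$). For $|U|=1$, say $U=\{a\}$, $L=\{b,c\}$, we have $h<b,c,g$ and $a<g$, the dual of $X_2$.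

**Step 4: what remains to show.** For each of $X_1,X_2,X_3,Y_1$ we give subspaces $Z'$, depending on a small $t\ne 0$ and tending to $Z$ as $t\to 0$, that satisfy the hypothesis of Lemma 5 but are not $d\cdot Z$ for any $d>0$. By Lemmas 5 and 1 this proves non-uniqueness. Here $N=5$, so $\dim Z=|E|-6$. Proper down-sets $K$ have $Z(K)\subseteq Z(\mathcal P\cup\hat 0)$, and proper up-sets have $Z(K)\subseteq Z(\mathcal P\cup\hat 1)$.

**Step 5: $X_3$.** $|E|=9$ and $\dim Z=3$. Let $z_1,z_2,w$ be the cycle vectors of the diamonds $[\hat 0,g]=\{\hat 0,a,b,g\}$, $[\hat 0,h]=\{\hat 0,b,c,h\}$, $[b,\hat 1]=\{b,g,h,\hat 1\}$. They are independent ($ag$, $ch$, $g\hat 1$ each occur in only one of them), so $Z=\langle z_1,z_2,w\rangle$. By (3), $Z(\mathcal P\cup\hat 0)$ has dimension $7-6+1=2$, so it is $\langle z_1,z_2\rangle$, and $Z(\mathcal P\cup\hat 1)$ has dimension $6-6+1=1$, so it is $\langle w\rangle$.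

If $K$ is a proper down-set and $\alpha z_1+\beta z_2\in Z(K)$ with $\alpha\ne 0$, then $g\in K$ because of the edge $ag$, so $[\hat 0,g]\subseteq K$; likewise $\beta\ne 0$ gives $[\hat 0,h]\subseteq K$. If $K$ is a proper up-set with $Z(K)\ne 0$, then $b\in K$ and $[b,\hat 1]\subseteq K$. So each $Z(K)$ is spanned by those of $z_1,z_2,w$ whose diamonds lie in $K$. Let
$$Z'=\langle z_1',z_2,w\rangle,\qquad z_1'=z_1+t\,\epsilon_{bg}.$$
As $z_1'$ is supported on $E([\hat 0,g])$, Lemma 5 applies.

Suppose $Z'=d\cdot Z$. For $K$ one of the three diamonds, $Z'(K)=d\cdot Z(K)$ is a line. For $K=[\hat 0,h]$ it contains $z_2$, so $d$ is constant there and $d_{\hat 0b}=d_{bh}$. For $K=[b,\hat 1]$ it contains $w$, so $d_{bg}=d_{bh}$. For $K=[\hat 0,g]$ it contains $z'_1$, so $z_1'\in\mathbb R\,d\cdot z_1$ and $|z_1'(bg)|/|z_1'(\hat 0b)|=d_{bg}/d_{\hat 0b}=1$. But $|z_1'(\hat 0b)|=1$ and $|z_1'(bg)|=|1\pm t|\ne 1$ for small $t\ne 0$, a contradiction.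

**Step 6: $Y_1$.** The covers are $\hat 0a,\hat 0h,ag,hb,bg,hc,g\hat 1,c\hat 1$, so $|E|=8$ and $\dim Z=2$. The intervals $[\hat 0,g]=\{\hat 0,a,h,b,g\}$ and $[h,\hat 1]=\{h,b,c,g,\hat 1\}$ are 5-cycles, with cycle vectors $z,w$, and $Z=\langle z,w\rangle$. Both $\mathcal P\cup\hat 0$ and $\mathcal P\cup\hat 1$ are connected with 6 vertices and 6 edges, so $Z(\mathcal P\cup\hat 0)=\langle z\rangle$ and $Z(\mathcal P\cup\hat 1)=\langle w\rangle$. Let
$$Z'=\langle z',w\rangle,\qquad z'=z+t\,\epsilon_{bg}.$$
A proper down-set $K$ with $Z(K)\ne 0$ contains $g$, hence $[\hat 0,g]$, and $z'\in Z'(K)$. For proper up-sets, $Z(K)\subseteq\langle w\rangle\subseteq Z'$. So Lemma 5 applies. If $Z'=d\cdot Z$, then $K=[h,\hat 1]$ gives $w\in\mathbb R\,d\cdot w$, so $d_{hb}=d_{bg}$, and $K=[\hat 0,g]$ gives $z'\in\mathbb R\,d\cdot z$, so $|1\pm t|=|z'(bg)|/|z'(hb)|=d_{bg}/d_{hb}=1$, a contradiction for small $t\ne 0$.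

**Step 7: $X_1$ and $X_2$.** In both, $[\hat 0,g]=\{\hat 0,a,b,c,g\}$. Put
$$\eta_1=\epsilon_{\hat 0a}+\epsilon_{ag}-\epsilon_{\hat 0b}-\epsilon_{bg},\qquad \eta_2=\epsilon_{\hat 0a}+\epsilon_{ag}-\epsilon_{\hat 0c}-\epsilon_{cg},\qquad \eta_2'=\eta_2+t\,\epsilon_{\hat 0b}.$$
By (3), $\dim Z([\hat 0,g])=6-5+1=2$, so $Z([\hat 0,g])=\langle\eta_1,\eta_2\rangle$. Let $w$ be the cycle vector of the diamond $[a,\hat 1]=\{a,g,h,\hat 1\}$.

*$X_2$.* $|E|=9$, $\dim Z=3$, $Z=\langle\eta_1,\eta_2,w\rangle$; by (3), $Z(\mathcal P\cup\hat 0)$ has dimension $7-6+1=2$ and is $\langle\eta_1,\eta_2\rangle$, and $Z(\mathcal P\cup\hat 1)$ has dimension $6-6+1=1$ and is $\langle w\rangle$. Let $Z'=\langle\eta_1,\eta_2',w\rangle$. A proper down-set $K$ with $Z(K)\ne 0$ contains $g$, since $\alpha\eta_1+\beta\eta_2$ has coefficients $-\alpha,-\beta$ on $bg,cg$. So $K\supseteq[\hat 0,g]$ and $Z'(K)\supseteq\langle\eta_1,\eta_2'\rangle$, of dimension $2\ge\dim Z(K)$. For proper up-sets, $Z(K)\subseteq\langle w\rangle\subseteq Z'$.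

*$X_1$.* $|E|=10$, $\dim Z=4$. Let $z=\epsilon_{\hat 0a}+\epsilon_{ah}-\epsilon_{\hat 0b}-\epsilon_{bh}$, from the diamond $[\hat 0,h]$. By (3), $Z(\mathcal P\cup\hat 0)$ has dimension $8-6+1=3$ and is $\langle z,\eta_1,\eta_2\rangle$ (independent because of $ah,bg,cg$). And $Z(\mathcal P\cup\hat 1)$ has dimension $7-6+1=2$ and is $\langle w,\eta_1-z\rangle$, where $\eta_1-z=\epsilon_{ag}-\epsilon_{bg}-\epsilon_{ah}+\epsilon_{bh}$. Also $Z=\langle z,\eta_1,\eta_2,w\rangle$. Let $Z'=\langle z,\eta_1,\eta_2',w\rangle$. For proper up-sets, $Z(K)\subseteq\langle w,\eta_1-z\rangle\subseteq Z'$. For proper down-sets with $g\notin K$, no element of $Z(K)$ involves $cg$, so $Z(K)\subseteq\langle z,\eta_1\rangle\subseteq Z'$. For proper down-sets with $g\in K$ we have $K\supseteq[\hat 0,g]$. If $h\notin K$, no element of $Z(K)$ involves $ah$, so $Z(K)=\langle\eta_1,\eta_2\rangle$, while $Z'(K)\supseteq\langle\eta_1,\eta_2'\rangle$. If $h\in K$, then $\dim Z(K)=3$, while $Z'(K)\supseteq\langle\eta_1,\eta_2',z\rangle$. In all cases $\dim Z'(K)\ge\dim Z(K)$.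

So Lemma 5 applies in both cases. Suppose $Z'=d\cdot Z$. Then $Z'([\hat 0,g])=d\cdot\langle\eta_1,\eta_2\rangle$. The vector $d\cdot(\alpha\eta_1+\beta\eta_2)$ has coefficients $-\alpha d_{\hat 0b}$ and $-\alpha d_{bg}$ on $\hat 0b$ and $bg$: both zero or both nonzero. But $\eta_2'\in Z'([\hat 0,g])$ has coefficient $t\ne 0$ on $\hat 0b$ and $0$ on $bg$, a contradiction.

This settles all cases, so a poset with at most five elements and a 3-antichain never has a projectively unique order polytope. With Theorem 1, the minimum size of a counterexample to the conjecture is exactly 6. $\blacksquare$
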